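# The residue at zero of the topological subalgebra zeta function of a nilpotent algebra

## 1. The guess that the multiplication is invisible at zero

Count the subalgebras of finite index in an algebra of rank $d$, place the counts in a generating function, and "let $q\to1$". This produces a rational function of one variable $\mathsf s$. If the multiplication is zero, the result is
$$\prod_{i=0}^{d-1}\frac1{\mathsf s-i},\qquad\text{with residue }\ \prod_{i=1}^{d-1}\frac1{-i}=\frac{(-1)^{d-1}}{(d-1)!}\ \text{ at }\mathsf s=0 .$$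
The first guess is that the multiplication does not matter at zero: *every* algebra of rank $d$ has a simple pole at $0$ with this residue. Before testing the guess we make the words precise.

**Definition (local zeta function).** Let $k$ be a number field with ring of integers $\mathfrak o$, and let $\mathcal A$ be an $\mathfrak o$-algebra (not necessarily associative, no unit required) that is free of rank $d\ge1$ as an $\mathfrak o$-module. For a $p$-adic field $K\supset k$ with valuation ring $\mathfrak O$, maximal ideal $\mathfrak P$ and residue field of size $q$, put $\mathcal A_{\mathfrak O}=\mathcal A\otimes_{\mathfrak o}\mathfrak O$ and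
$$\zeta_{\mathcal A_{\mathfrak O}}(s)=\sum_U|\mathcal A_{\mathfrak O}:U|^{-s},$$
where $U$ runs over the $\mathfrak O$-subalgebras of finite index. With $t=q^{-s}$ this is the power series $\sum_N a_Nt^N$, where $a_N$ is the number of subalgebras of index $q^N$.

**Definition (admissible function).** For $W\in\mathbb Q(X,Y)$, substitute $Y=X^{-\mathsf s}:=\sum_{j\ge0}\binom{-\mathsf s}{j}(X-1)^j\in\mathbb Q[\mathsf s][[X-1]]$. Call $W$ *admissible* if the substitution is defined and $(X-1)^dW(X,X^{-\mathsf s})\in\mathbb Q(\mathsf s)[[X-1]]$; the constant term of this power series is denoted $c_W(\mathsf s)$.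

The computing rule is
$$1-X^aX^{-b\mathsf s}=(b\mathsf s-a)(X-1)+O\big((X-1)^2\big).\tag{1.1}$$
For instance, with $d=2$ the function $W=\frac1{(1-Y)(1-XY)}$ is admissible and $c_W=\frac1{\mathsf s(\mathsf s-1)}$.

**Definition (topological zeta function).** It is known that there are separated $\mathfrak o$-schemes of finite type $V_1,\dots,V_r$ and admissible $W_1,\dots,W_r$ such that for almost all primes $\mathfrak p$ of $\mathfrak o$ and all finite extensions $K$ of $k_{\mathfrak p}$,
$$\zeta_{\mathcal A_{\mathfrak O}}(s)=\sum_{i=1}^r\#\bar V_i(\mathfrak O/\mathfrak P)\,W_i(q,q^{-s}),\qquad \bar V_i=V_i\otimes_{\mathfrak o}\mathfrak o/\mathfrak p .\tag{1.2}$$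
For any such formula put
$$\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)=\sum_{i=1}^r\chi(V_i(\mathbb C))\,c_{W_i}(\mathsf s)\in\mathbb Q(\mathsf s),$$
where $\chi$ is the topological Euler characteristic, taken with respect to an embedding $k\hookrightarrow\mathbb C$. It is known that the result does not depend on the formula chosen.

If $\zeta_{\mathcal A_{\mathfrak O}}$ is given by a single $W(q,q^{-s})$, we may take $V=\operatorname{Spec}\mathfrak o$, and then $\zeta_{\mathcal A,\mathrm{top}}=c_W$.

**Listing submodules.** Let $\mathfrak O$ be a complete discrete valuation ring with uniformizer $\pi$ and finite residue field of size $q$, and write $\operatorname{len}$ for the length of an $\mathfrak O$-module, so a module of length $m$ has $q^m$ elements. Let $A=\mathfrak Oe\oplus I$ be free of rank $d$. A finite-index submodule $\Lambda\subset A$ determines $\Lambda_1=\Lambda\cap I$ and the number $n\ge0$ for which $\pi^n\mathfrak O$ is the image of $\Lambda$ in $A/I\cong\mathfrak O$. Then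
$$\Lambda=\Lambda_1+\mathfrak O(\pi^ne+v),\qquad \operatorname{len}(A/\Lambda)=n+\operatorname{len}(I/\Lambda_1),\tag{1.3}$$
where $v\in I$ is unique modulo $\Lambda_1$. Conversely, every triple $(\Lambda_1,n,v)$ with $\Lambda_1\subset I$ of finite index, $n\ge0$ and $v\in I/\Lambda_1$ arises from exactly one $\Lambda$.

**Zero multiplication.** All submodules count, and there are $q^{\operatorname{len}(I/\Lambda_1)}$ choices of $v$. So (1.3) gives $\zeta_{\mathfrak O^d}(t)=\frac1{1-t}\,\zeta_{\mathfrak O^{d-1}}(qt)$, and by induction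
$$\zeta_{\mathfrak O^d}(t)=\prod_{i=0}^{d-1}\frac1{1-q^it}.\tag{1.4}$$
Rule (1.1) turns this into $\prod_{i=0}^{d-1}(\mathsf s-i)^{-1}$, as announced.

**Rank one.** If $e^2=\gamma e$, every submodule $\pi^n\mathfrak Oe$ is a subalgebra. So $\zeta=1/(1-t)$, the topological zeta function is $1/\mathsf s$, and the guess is right for $d=1$.

**The Lie algebra with $[e,y]=y$.** Every submodule is a subalgebra: for $\Lambda=\mathfrak O(\pi^ne+v)+\mathfrak O\pi^by$ with $v\in\mathfrak Oy$, the only product to check is $[\pi^ne+v,\pi^by]=\pi^{n+b}y\in\Lambda$. We get $\frac1{(1-t)(1-qt)}$, with residue $-1$. Right again, with $d=2$.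

**The Heisenberg Lie algebra.** Let $A$ have basis $e,y,z$, with $[e,y]=z$ central, and let $I=\mathfrak Oy\oplus\mathfrak Oz$. A submodule $\Lambda_1\subset I$ is $\mathfrak O(\pi^ay+wz)+\mathfrak O\pi^bz$ with $w$ modulo $\pi^b$, so there are $q^b$ of them for each pair $(a,b)$. The submodule $\Lambda=\Lambda_1+\mathfrak O(\pi^ne+v)$ is closed if and only if $[\pi^ne+v,\Lambda_1]=\pi^{n+a}\mathfrak Oz\subset\Lambda_1$, that is, $n\ge b-a$. There is no condition on $v\in I/\Lambda_1$, which gives $q^{a+b}$ choices. Therefore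
$$(1-t)\,\zeta_A(t)=\sum_{a,b\ge0}q^{b}\,q^{a+b}\,t^{a+b}\,t^{\max(0,b-a)}=\sum_{a,b\ge0}q^{a+2b}\,t^{\max(a+b,\,2b)}.\tag{1.5}$$
Split the sum into $a=b+k$ with $k\ge0$ and $b=a+k$ with $k\ge1$:
$$(1-t)\zeta_A(t)=\frac1{(1-q^3t^2)(1-qt)}+\frac{q^2t^2}{(1-q^3t^2)(1-q^2t^2)}=\frac{1-q^3t^3}{(1-qt)(1-q^2t^2)(1-q^3t^2)} .$$
By (1.1),
$$\zeta_{\mathcal A,\mathrm{top}}=\frac{3\mathsf s-3}{\mathsf s(\mathsf s-1)(2\mathsf s-2)(2\mathsf s-3)}=\frac{3}{2\mathsf s(\mathsf s-1)(2\mathsf s-3)},$$
with residue $\frac12=\frac{(-1)^2}{2!}$. The zeta function has changed, but the residue has not.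

**$\mathbb Z\times\mathbb Z$ with componentwise product.** Subalgebras are $\mathfrak O(\pi^m,v)+\mathfrak O(0,\pi^n)$ with $v$ modulo $\pi^n$. Since $(\pi^m,v)^2=\pi^m(\pi^m,v)+(0,v^2-\pi^mv)$, the condition is $v(v-\pi^m)\equiv0\bmod\pi^n$.

If $2m<n$: for $\operatorname{ord}v<m$ the product has order $2\operatorname{ord}v<n$, so $v$ fails. For $\operatorname{ord}v>m$ the second factor has order $m$, so we need $\operatorname{ord}v\ge n-m$. For $\operatorname{ord}v=m$ we need $v\equiv\pi^m\bmod\pi^{n-m}$. Since $n-m>m$, these are two disjoint families, $v\equiv0$ and $v\equiv\pi^m$ modulo $\pi^{n-m}$, and the count is $2q^m$.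

If $2m\ge n$: the condition is $\operatorname{ord}v\ge n/2$. Indeed, then both factors have order at least $n/2$, while for $\operatorname{ord}v<n/2\le m$ the product has order $2\operatorname{ord}v<n$. The count is $q^{\lfloor n/2\rfloor}$.

Summing $t^{m+n}$ over the two regions gives
$$\zeta=\frac{2t}{(1-t)(1-qt^3)}+\frac{1+t^2}{(1-t)(1-qt^3)}=\frac{(1+t)^2}{(1-t)(1-qt^3)},\qquad \zeta_{\mathrm{top}}(\mathsf s)=\frac4{\mathsf s(3\mathsf s-1)} .\tag{1.6}$$
The residue at $0$ is $-4$, not $-1$. So the guess is false as it stands. Of the algebras above whose rank exceeds one, the zero algebra and the Heisenberg algebra are nilpotent, and $\mathbb Z\times\mathbb Z$ is as far from nilpotent as possible: it equals its own square. The repaired guess, a conjecture stated in Tobias Rossmann, "Computing topological zeta functions of groups, algebras, and modules, I", arXiv:1405.5711 (2014), assumes nilpotency. It is true. (By the algebra $[e,y]=y$, nilpotency is not necessary.)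

## 2. Two theorems, one topological and one $p$-adic

**Definition (nilpotent).** For an algebra $A$ let $A^{(1)}=A$ and $A^{(j+1)}=AA^{(j)}+A^{(j)}A$, where products of submodules are spans. Call $A$ *nilpotent of class $\le c$* ($c\ge1$) if $A^{(c+1)}=0$.

For Lie algebras this is the lower central series, and for associative algebras $A^{(j)}$ is the $j$-th power, so the word has its usual meaning. By induction $A^{(j+1)}\subset A^{(j)}$. If $\mathcal A$ is nilpotent, so is $\mathcal A_{\mathfrak O}$, because $(\mathcal A_{\mathfrak O})^{(j)}$ is the image of $\mathcal A^{(j)}\otimes\mathfrak O$. Example: the Heisenberg algebra has class $2$, with $A^{(2)}=\mathfrak Oz$ and $A^{(3)}=0$.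

**Theorem A.** Let $\mathcal A$ be as in Section 1, and either a Lie algebra or a (non-unital) associative algebra. If $\mathcal A$ is nilpotent, then $\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)$ has a simple pole at $0$ with residue $(-1)^{d-1}/(d-1)!$.

**Theorem B.** Let $\mathfrak O$ be a complete discrete valuation ring with uniformizer $\pi$ and finite residue field of size $q$, a power of the prime $p$. Let $A$ be a nilpotent $\mathfrak O$-algebra of class $\le c$, free of rank $d\ge1$ as a module. Let $a_N$ be the number of subalgebras of index $q^N$, let $\zeta_A(t)=\sum_Na_Nt^N$ and $R_A(t)=(1-t)\zeta_A(t)=\sum_Nr_Nt^N$. Then $q^{\lceil N/(cd)\rceil}\mid r_N$ for all $N$, and in $\mathbb Z_p$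
$$R_A(1)=\sum_Nr_N=\prod_{i=1}^{d-1}\frac1{1-q^i}.$$
If $\zeta_A(t)$ is a rational function over $\mathbb Q$, then the rational function $(1-t)\zeta_A(t)$ is regular at $t=1$ with value $\prod_{i=1}^{d-1}(1-q^i)^{-1}$.

Look at (1.5) in this light. At $t=1$ the sum is $\sum q^{a+2b}$, a divergent series of positive integers. In $\mathbb Z_p$ it converges to $\frac1{(1-q)(1-q^2)}$ at once, and the exponent of $t$, which is where the multiplication shows, has become irrelevant.

We prove Theorem B in Sections 3–5 and deduce Theorem A in Sections 6–8.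

## 3. Fibering subalgebras over an ideal of corank one

In this section $A=\mathfrak Oe\oplus I$ with $I$ free of rank $d-1$ and $AA\subset I$; then $I$ is an ideal. Let $S(A)$ be the set of finite-index subalgebras of $A$, and similarly $S(I)$. A submodule of colength $M$ contains $\pi^M$ times the whole module, so there are finitely many for each $M$.

**Lemma 1.** *This lemma adds the subalgebra condition to (1.3).* For $\Lambda_1\in S(I)$ and $n\ge0$ let $c_n(\Lambda_1)$ be the number of $v\in I/\Lambda_1$ such that $x=\pi^ne+v$ satisfies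
$$x\Lambda_1+\Lambda_1x\subset\Lambda_1,\qquad x^2\in\Lambda_1.\tag{3.1}$$
Then
$$\zeta_A(t)=\sum_{\Lambda_1\in S(I)}t^{\operatorname{len}(I/\Lambda_1)}\sum_{n\ge0}c_n(\Lambda_1)\,t^n.$$

*Proof.* Condition (3.1) depends only on $x$ modulo $\Lambda_1$: for $y\in\Lambda_1$ we have $(x+y)\Lambda_1\subset x\Lambda_1+\Lambda_1\Lambda_1$, similarly on the other side, and $(x+y)^2=x^2+xy+yx+y^2$, while $\Lambda_1\Lambda_1\subset\Lambda_1$. If $\Lambda$ is a subalgebra, then so is $\Lambda_1=\Lambda\cap I$. Now let $\Lambda=\Lambda_1+\mathfrak Ox$ as in (1.3), with $\Lambda_1\in S(I)$. All products lie in $I$ and $\Lambda\cap I=\Lambda_1$, so $\Lambda$ is a subalgebra if and only if $\Lambda\Lambda\subset\Lambda_1$. By bilinearity, and since $\Lambda_1$ is a subalgebra, this is (3.1). $\square$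

For $\Lambda_1\in S(I)$ let $\varepsilon_1=\varepsilon_1(\Lambda_1)\ge0$ be minimal with $\pi^{\varepsilon_1}I\subset\Lambda_1$. Since $I/\Lambda_1$ has $d-1$ generators and is killed by $\pi^{\varepsilon_1}$,
$$\operatorname{len}(I/\Lambda_1)\le(d-1)\,\varepsilon_1.\tag{3.2}$$

**Lemma 2.** *This lemma shows that $e$ drops out when $n$ is large.* For $n\ge\varepsilon_1(\Lambda_1)$,
$$c_n(\Lambda_1)=c_\infty(\Lambda_1):=\#\{v\in I/\Lambda_1:\ v\Lambda_1+\Lambda_1v\subset\Lambda_1,\ v^2\in\Lambda_1\},$$
and this number depends only on the algebra $I$ and on $\Lambda_1$.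

*Proof.* For such $n$ we have $\pi^n(eA+Ae)\subset\pi^nI\subset\Lambda_1$. So modulo $\Lambda_1$ we get $xy\equiv vy$ and $yx\equiv yv$ for $y\in\Lambda_1$, and $x^2=\pi^{2n}e^2+\pi^n(ev+ve)+v^2\equiv v^2$. $\square$

Put $p_{\Lambda_1}(t)=(1-t)\sum_nc_n(\Lambda_1)t^n$. Its coefficients are $c_0$ and the differences $c_n-c_{n-1}$, which vanish for $n>\varepsilon_1$. So $p_{\Lambda_1}$ is a polynomial of degree $\le\varepsilon_1(\Lambda_1)$, by telescoping $p_{\Lambda_1}(1)=c_\infty(\Lambda_1)$, and Lemma 1 reads
$$R_A(t)=\sum_{\Lambda_1\in S(I)}t^{\operatorname{len}(I/\Lambda_1)}\,p_{\Lambda_1}(t).\tag{3.3}$$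

**Setting $t=1$ term by term.** The sensible next move is to put $t=1$ in each term of (3.3). The result would be $R_A(1)=\sum_{\Lambda_1}c_\infty(\Lambda_1)$, an expression that sees only $I$. We could then replace $A$ by $I\times\mathfrak O$, in which $e$ multiplies to zero, and induct.

Over the real numbers this stops at once. Each $c_\infty(\Lambda_1)$ is an integer $\ge1$ (take $v=0$), and for $d\ge2$ there are infinitely many $\Lambda_1$, so the sum diverges. For $\mathfrak O^2$ with zero product it is $1+q+q^2+\cdots$. In $\mathbb Z_p$, however, that series converges to $\frac1{1-q}$, which is the correct value by (1.4).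

Convergence in $\mathbb Z_p$ alone is not enough, as $\mathbb Z\times\mathbb Z$ shows. Fiber its subalgebras over $I=0\times\mathfrak O$, that is, over $n$. Here $AA\not\subset I$, but the counts of Section 1 are available. For fixed $n$ the count is $q^{\lfloor n/2\rfloor}$ once $2m\ge n$. Setting $t=1$ in each fiber therefore gives the convergent sum $\sum_nq^{\lfloor n/2\rfloor}=\frac2{1-q}$. By (1.6) the coefficients of $(1-t)\zeta$ are $1,2,1,q,2q,q,q^2,\dots$, with sum $\frac4{1-q}$. So two groupings of the same numbers both converge $p$-adically, to different limits. The culprit is visible: for each $n\ge1$ the polynomial of the $n$-th fiber has constant term $2$ (the count at $m=0$), so infinitely many terms of the family fail to be $p$-adically small.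

What is needed is therefore exact: the coefficients of $p_{\Lambda_1}$ must be divisible by a power of $q$ that grows as $\Lambda_1$ shrinks. This is where nilpotency enters.

## 4. Translations that preserve the subalgebra condition

Let $A$ be nilpotent of class $\le c$, still with $A=\mathfrak Oe\oplus I$ and $AA\subset I$. Put $J_1=I$ and $J_j=A^{(j)}$ for $j\ge2$. Then
$$J_1\supset J_2\supset\cdots\supset J_{c+1}=0,\qquad AJ_j+J_jA\subset J_{j+1}.\tag{4.1}$$
Indeed $J_2=AA\subset I$, and for $j=1$ we have $AI+IA\subset AA=J_2$; the rest is the definition of $A^{(j)}$. For $\Lambda_1\in S(I)$ let $\varepsilon_j\ge0$ be minimal with $\pi^{\varepsilon_j}J_j\subset\Lambda_1$, so that $\varepsilon_1\ge\varepsilon_2\ge\cdots\ge\varepsilon_{c+1}=0$.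

**Lemma 3.** *This lemma supplies the divisibility.* There is an integer $\tau=\tau(\Lambda_1)\ge\varepsilon_1(\Lambda_1)/c$ such that $q^\tau\mid c_n(\Lambda_1)$ for all $n\ge0$.

*Proof.* **Step 1: a group acting freely on the set counted by $c_n$.** Let $T=\{u\in I:\ uA+Au\subset\Lambda_1\}$, a submodule of $I$. If $x$ satisfies (3.1) and $u\in T$, then $x+u$ satisfies (3.1): we have $(x+u)\Lambda_1\subset x\Lambda_1+uA\subset\Lambda_1$, the same on the other side, and $(x+u)^2=x^2+xu+ux+u^2\in\Lambda_1$. So $(T+\Lambda_1)/\Lambda_1$ acts by translation, hence freely, on the set of admissible $v\in I/\Lambda_1$. Its order is $q^\tau$ with $\tau=\operatorname{len}((T+\Lambda_1)/\Lambda_1)$, and $q^\tau\mid c_n(\Lambda_1)$.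

**Step 2: this group is large.** For $1\le j\le c$ we have $\pi^{\varepsilon_{j+1}}J_j\subset T$, because by (4.1) its products with $A$ on either side lie in $\pi^{\varepsilon_{j+1}}J_{j+1}\subset\Lambda_1$. Consider $M_j=(\pi^{\varepsilon_{j+1}}J_j+\Lambda_1)/\Lambda_1$, a submodule of $(T+\Lambda_1)/\Lambda_1$. The power $\pi^k$ kills $M_j$ if and only if $\pi^{k+\varepsilon_{j+1}}J_j\subset\Lambda_1$, that is, $k\ge\varepsilon_j-\varepsilon_{j+1}$. A module whose least annihilating power is $\pi^k$ has an element generating a copy of $\mathfrak O/\pi^k$, so its length is at least $k$. Hence $\tau\ge\varepsilon_j-\varepsilon_{j+1}$ for each $j=1,\dots,c$. These $c$ differences sum to $\varepsilon_1$, so one of them is at least $\varepsilon_1/c$. $\square$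

**Check on Heisenberg.** For $\Lambda_1=\mathfrak O(\pi^ay+wz)+\mathfrak O\pi^bz$ we find $T=\pi^b\mathfrak Oy+\mathfrak Oz$ and $T+\Lambda_1=\pi^{\min(a,b)}\mathfrak Oy+\mathfrak Oz$. So $\tau=(a+b)-\min(a,b)=\max(a,b)$. Moreover $\varepsilon_1\le a+b$, because $\pi^{a+b}y=\pi^b(\pi^ay+wz)-w\pi^bz$. So $\tau\ge\varepsilon_1/2$, as the lemma says with $c=2$, and $q^\tau$ divides the actual counts $0$ and $q^{a+b}$.

## 5. Evaluating at $t=1$ in $\mathbb Z_p$

We use one fact about $\mathbb Z_p$. Call a countable family in $\mathbb Z_p$ *summable* if for every $m$ all but finitely many members are divisible by $p^m$. Modulo each $p^m$ its sum is finite, so the sum exists in $\mathbb Z_p$ and does not depend on the order or on how the terms are grouped. (In the $\mathbb Z\times\mathbb Z$ example the family is not summable.)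

**Proposition 4.** *This proposition removes $e$ from the multiplication without changing $R_A(1)$.* Let $A=\mathfrak Oe\oplus I$ be nilpotent of class $\le c$ and free of rank $d$, with $AA\subset I$. Then $q^{\lceil N/(cd)\rceil}\mid r_N$ for all $N$, and in $\mathbb Z_p$
$$R_A(1)=\sum_{\Lambda_1\in S(I)}c_\infty(\Lambda_1).$$
In particular $R_A(1)=R_{I\times\mathfrak O}(1)$, where $\mathfrak O$ carries the zero multiplication.

*Proof.* **Step 1: divisibility.** By Lemma 3 the coefficients of $p_{\Lambda_1}$ are divisible by $q^{\tau(\Lambda_1)}$. If $\Lambda_1$ contributes to $r_N$ in (3.3), then by (3.2)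
$$N\le\operatorname{len}(I/\Lambda_1)+\deg p_{\Lambda_1}\le(d-1)\varepsilon_1+\varepsilon_1=d\,\varepsilon_1,$$
so $\tau\ge\varepsilon_1/c\ge N/(cd)$. As $\tau$ is an integer, $q^{\lceil N/(cd)\rceil}\mid r_N$.

**Step 2: regrouping.** Consider the family of all coefficients of all the polynomials $t^{\operatorname{len}(I/\Lambda_1)}p_{\Lambda_1}(t)$. For each $m$, all but finitely many $\Lambda_1$ have $\tau(\Lambda_1)\ge m$: there are finitely many $\Lambda_1$ of each colength, and by (3.2) and Lemma 3, $\tau\to\infty$ as the colength tends to infinity. (For $d=1$, $I=0$ and there is only one $\Lambda_1$.) Each polynomial has finitely many coefficients, so the family is summable. Grouped by the exponent $N$, it sums to $\sum_Nr_N=R_A(1)$. Grouped by $\Lambda_1$, it sums to $\sum p_{\Lambda_1}(1)=\sum c_\infty(\Lambda_1)$.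

**Step 3: replacing $A$.** The algebra $A'=I\times\mathfrak O$ is nilpotent of class $\le c$, and $A'A'=II\subset I$, so Step 2 applies to it with the same $I$. By Lemma 2, $c_\infty$ depends only on $I$ and $\Lambda_1$. So the two sums agree. $\square$

**Proof of Theorem B.** **Step 1: a suitable $I$ exists.** Let $B$ be nilpotent, free of rank $m\ge1$, and let $K$ be the fraction field of $\mathfrak O$. Then $B_K^{(2)}\ne B_K$, since otherwise $B_K^{(j)}=B_K\ne0$ for all $j$. Choose a hyperplane $H\supset B_K^{(2)}$ in $B_K$ and put $I_B=B\cap H$. The module $B/I_B$ embeds in $B_K/H$, so it is finitely generated and torsion-free of rank $1$, hence free. Therefore $B=\mathfrak Oe\oplus I_B$ with $BB\subset I_B$. As $I_B^{(j)}\subset B^{(j)}$, the subalgebra $I_B$ is nilpotent. Taking $B=A$, Proposition 4 gives the divisibility claim.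

**Step 2: reduction to the zero algebra.** Suppose an algebra of rank $d$ has the form $B\times\mathfrak O^r$ with $B$ nilpotent of rank $m\ge1$ and zero multiplication on $\mathfrak O^r$. Put $I=I_B\times\mathfrak O^r$. Then $B\times\mathfrak O^r=\mathfrak Oe\oplus I$ and all products lie in $I$, so Proposition 4 gives $R_{B\times\mathfrak O^r}(1)=R_{I_B\times\mathfrak O^{r+1}}(1)$. Start with $B=A$, $r=0$. After $d$ steps, $R_A(1)=R_{\mathfrak O^d}(1)$ with $\mathfrak O^d$ the zero algebra. By (1.4), $R_{\mathfrak O^d}(t)=\prod_{i=1}^{d-1}(1-q^it)^{-1}$. Each factor $\sum_Nq^{iN}t^N$ converges $p$-adically at $t=1$ to $(1-q^i)^{-1}$, and so does the product, by summability. So $R_A(1)=\prod_{i=1}^{d-1}(1-q^i)^{-1}$.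

**Step 3: from the $p$-adic sum to the rational function.** Suppose $R_A=P/Q$ with coprime $P,Q\in\mathbb Q[t]$. Then $QR_A=P$ as power series. Since $R_A$ converges $p$-adically at $t=1$, we may evaluate: $Q(1)R_A(1)=P(1)$ in $\mathbb Q_p$. If $Q(1)=0$, then $P(1)=0$, contradicting coprimality. So $Q(1)\ne0$, and $P(1)/Q(1)=\prod_{i=1}^{d-1}(1-q^i)^{-1}$ in $\mathbb Q_p$. Both sides are rational numbers, so they are equal in $\mathbb Q$. $\square$

**Remark.** Let $b_N$ be the number of all submodules of index $q^N$ in $\mathfrak O^d$. Then $a_N\equiv b_N\bmod q^{\lceil(N+1)/(cd)\rceil}$. Indeed $a_N=\sum_{j\le N}r_j$ differs from $R_A(1)$ by a tail divisible by this power. For the zero algebra $q^N\mid r_N$ by (1.4), so $b_N$ differs from the same value by a multiple of $q^{N+1}$.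

## 6. A Denef-type formula with explicit denominators

To pass to $q\to1$ we need a formula (1.2) whose denominators we can read off. Since $\zeta_{\mathcal A,\mathrm{top}}$ does not depend on the formula, we may choose it. (For the method see Denef, *Amer. J. Math.* 109 (1987); Grunewald–Segal–Smith, *Invent. Math.* 93 (1988); du Sautoy–Grunewald, *Ann. of Math.* 152 (2000).)

**Lemma 5.** There is an admissible formula (1.2) in which each $W_i$ has the form $P_i/D$ with $P_i\in\mathbb Q[X^{\pm1},Y]$ and
$$D=(1-X^{-1})^d\prod_{\rho\in\mathcal R}(1-X^{a_\rho}Y^{b_\rho}),$$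
where $\mathcal R$ is a finite index set and $(a_\rho,b_\rho)\in(\mathbb Z\times\mathbb Z_{\ge0})\setminus\{(0,0)\}$.

*Proof.* **Step 1: write the zeta function as an integral.** Choose an $\mathfrak o$-basis of $\mathcal A$ and put $n=d(d+1)/2$. By Hermite normal form, every finite-index submodule of $\mathcal A_{\mathfrak O}\cong\mathfrak O^d$ is the row span of an upper triangular $x\in\mathrm{Tr}_d(\mathfrak O)\cong\mathfrak O^n$ with $\det x\ne0$, unique up to left multiplication by $\mathrm{Tr}_d(\mathfrak O)^\times$. Under $g\mapsto gx$ on $\mathrm{Tr}_d$, row $i$ of $g$ (entries $i,\dots,d$) is multiplied by the lower right block of $x$ with determinant $\prod_{k\ge i}x_{kk}$. So Haar measure $\mu$ is scaled by $\prod_i\prod_{k\ge i}|x_{kk}|=\prod_k|x_{kk}|^k$. As $\mu(\mathrm{Tr}_d(\mathfrak O)^\times)=(1-q^{-1})^d$, the matrices with the same row span as $x$ have measure $(1-q^{-1})^d\prod_k|x_{kk}|^k$. The index of the row span is $|\det x|^{-1}=\prod_i|x_{ii}|^{-1}$. Hence, for $\operatorname{Re}(s)$ large,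
$$\zeta_{\mathcal A_{\mathfrak O}}(s)=(1-q^{-1})^{-d}\int_V\prod_i|x_{ii}|^{s-i}\,d\mu(x),\tag{6.1}$$
where $V$ is the set of $x$ with $\det x\ne0$ whose row span is closed under multiplication: $\mathrm{row}_a(x)\,\mathrm{row}_b(x)\,x^{-1}$ is integral for all $a,b$. With $\delta=\prod_ix_{ii}=\det x$ this says that all entries of $\mathrm{row}_a(x)\,\mathrm{row}_b(x)\,\mathrm{adj}(x)$ are divisible by $\delta(x)$. Let $g_l\in\mathfrak o[x]$ be the finitely many of these entries that are nonzero as polynomials. Then $V$ is given, where $\delta\neq0$, by $|g_l(x)|\le|\delta(x)|$ for all $l$.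

**Step 2: make all functions monomial.** Put $F=\delta\prod_lg_l$. By Hironaka there are a smooth $k$-scheme $Z$ and a projective birational morphism $h:Z\to\mathbb A^n_k$, an isomorphism over $\{F\ne0\}$, such that the reduced preimage of $\{F=0\}$ is a divisor with strict normal crossings, with components $E_j$. For $g\in\{x_{ii},\delta,g_l\}$, which divides $F$, write $\operatorname{div}(h^*g)=\sum_jN_j(g)E_j$. Write also $\operatorname{div}(h^*(dx_1\wedge\dots\wedge dx_n))=\sum_j(\nu_j-1)E_j$, where $\nu_j\ge1$ because the form is regular. These are finitely many equations and conditions, so they spread out after inverting some nonzero $N\in\mathfrak o$. We obtain a smooth $\mathfrak o[1/N]$-scheme $\mathcal Z$, a projective morphism $h:\mathcal Z\to\mathbb A^n$ that is an isomorphism over $\{F\ne0\}$, and effective Cartier divisors $\mathcal E_j$ with union the set $h^{-1}(F=0)$. Every $\bigcap_{j\in J}\mathcal E_j$ is empty or smooth over $\mathfrak o[1/N]$ of relative dimension $n-|J|$, and the equalities of divisors hold with $\mathcal E_j$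 in place of $E_j$. Let $\mathcal E_J^\circ$ be the locally closed subscheme of points lying on exactly the $\mathcal E_j$ with $j\in J$. These schemes are separated of finite type over $\mathfrak o$, and they will be the $V_i$. They are empty if $|J|>n$.

**Step 3: compute the integral over each residue class.** Let $\mathfrak p\nmid N$, let $K/k_{\mathfrak p}$ be finite, with $\mathfrak O,\mathfrak P,q$ as usual. A point $x\in\mathfrak O^n$ with $F(x)\ne0$ lifts uniquely to $\mathcal Z(K)$, since $h$ is an isomorphism over $\{F\ne0\}$, and the lift extends uniquely to an $\mathfrak O$-point over $x$ by the valuative criterion of properness. So $h$ is a bijection from $\{z\in\mathcal Z(\mathfrak O):F(h(z))\ne0\}$ onto $\{x\in\mathfrak O^n:F(x)\ne0\}$, and the set $\{F=0\}$ has measure zero.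

Every $\mathbb F_q$-point $\bar a$ of the special fiber lies on exactly one $\bar{\mathcal E}_J^\circ$. Let $y_j$ be a local equation of $\mathcal E_j$ at $\bar a$ for $j\in J$. In the special fiber these $|J|$ equations cut out a smooth scheme of dimension $n-|J|$ inside a smooth scheme of dimension $n$, so their differentials at $\bar a$ are linearly independent. Complete them by functions vanishing at $\bar a$ to local coordinates $y_1,\dots,y_n$. They define an étale map to $\mathbb A^n$ near $\bar a$, so by Hensel's lemma they identify the points of $\mathcal Z(\mathfrak O)$ reducing to $\bar a$ with $\mathfrak P^n$. Equality of divisors means equality up to a function invertible at $\bar a$, and such a function takes values in $\mathfrak O^\times$ on these points. So there $|h^*g|=\prod_{j\in J}|y_j|^{N_j(g)}$, and the Jacobian of $h$ in these coordinates has absolute value $\prod_{j\in J}|y_j|^{\nu_j-1}$. Now apply the change of variables formula. Each coordinate outside $J$ contributes $\mu(\mathfrak P)=q^{-1}$, and $\mu\{y\in\mathfrak P:\operatorname{ord}y=m\}=(1-q^{-1})q^{-m}$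 for $m\ge1$. With $m_j=\operatorname{ord}y_j$ we get
$$\int_V=\sum_J\#\bar{\mathcal E}_J^\circ(\mathbb F_q)\;q^{-(n-|J|)}(1-q^{-1})^{|J|}\sum_mq^{-\sum_{j\in J}m_j\left(\nu_j+\sum_iN_j(x_{ii})(s-i)\right)},\tag{6.2}$$
where $m$ runs over $\mathbb Z_{>0}^J$ subject to $\sum_jm_j\,(N_j(g_l)-N_j(\delta))\ge0$ for all $l$, and only $J$ with $|J|\le n$ occur.

**Step 4: sum over the lattice points.** Let $C_J\subset\mathbb R_{\ge0}^J$ be the rational polyhedral cone given by the same inequalities, and choose a unimodular fan with support $C_J$. If a point in the relative interior of a cone $\sigma$ of the fan has $m_j=0$, then the coordinate $m_j$, being $\ge0$ on $\sigma$, vanishes on all of $\sigma$. So the index set of $m$ in (6.2) is the disjoint union of the sets of lattice points in the relative interiors of those $\sigma$ that lie in no $\{m_j=0\}$. The lattice points in the relative interior of a unimodular cone are the positive integral combinations of its primitive generators $\rho$, of which there are at most $|J|$. Hence $\sigma$ contributes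
$$\prod_\rho\frac{X^{a_\rho}Y^{b_\rho}}{1-X^{a_\rho}Y^{b_\rho}}\ \text{ at }(X,Y)=(q,q^{-s}),\qquad a_\rho=-\sum_j\rho_j\Big(\nu_j-\sum_iiN_j(x_{ii})\Big),\quad b_\rho=\sum_j\rho_jN_j(\delta)\ge0,$$
since $N_j(\delta)=\sum_iN_j(x_{ii})$. If $b_\rho=0$, then $N_j(x_{ii})=0$ for all $i$ and all $j$ with $\rho_j>0$, so $a_\rho=-\sum_j\rho_j\nu_j<0$. So $(a_\rho,b_\rho)\ne(0,0)$ always, and all geometric series converge for $\operatorname{Re}(s)$ large.

**Step 5: admissibility and a common denominator.** Combining (6.1) and (6.2), the coefficient of $\#\bar{\mathcal E}_J^\circ(\mathbb F_q)$ is $W_J(q,q^{-s})$ with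
$$W_J=X^{-(n-|J|)}(1-X^{-1})^{|J|-d}\sum_\sigma\prod_{\rho\in\sigma}\frac{X^{a_\rho}Y^{b_\rho}}{1-X^{a_\rho}Y^{b_\rho}} .$$
By (1.1) each factor in the denominator vanishes to order exactly one at $X=1$ after the substitution, because $b_\rho\mathsf s-a_\rho\ne0$. Each term has at most $|J|$ of them, against $(1-X^{-1})^{|J|-d}$. So $(X-1)^d$ times each term is a power series in $X-1$ over $\mathbb Q(\mathsf s)$, and $W_J$ is admissible. Let $\mathcal R$ be the disjoint union over $J$ of the sets of generators of the cones used. Then all $W_J$ have the common denominator $D$. $\square$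

## 7. An identity in a group ring

From now on $\mathcal A$ is nilpotent and the formula is that of Lemma 5.

It is tempting to say: by Theorem B, $(1-t)\zeta$ at $t=1$ equals $\prod_{i=1}^{d-1}(1-q^i)^{-1}$; now let $q\to1$. But $q$ runs through prime powers, and the point counts need not be polynomials in $q$. For $V=\operatorname{Spec}\mathbb Z[x]/(x^2+1)$ and a prime $q_0\equiv3\bmod4$, the count over $\mathbb F_{q_0^f}$ is $1+(-1)^f$, while $\chi(V(\mathbb C))=2$. The remedy is to keep the bases of the exponentials, here $1$ and $-1$, as formal symbols, and to prove an identity between them before taking any limit.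

**Step 1: choose one prime at which point counts know the Euler characteristics.** Fix a prime number $\ell$ and an isomorphism $\overline{\mathbb Q}_\ell\cong\mathbb C$. The direct images with proper support of $\mathbb Q_\ell$ along $V_i\otimes\mathfrak o[1/\ell]\to\operatorname{Spec}\mathfrak o[1/\ell]$ are constructible and compatible with base change, hence lisse on a dense open subset. So for all but finitely many $\mathfrak p\nmid\ell$, with residue field of size $q_0$,
$$\chi_c(\bar V_i\otimes\overline{\mathbb F}_{q_0},\mathbb Q_\ell)=\chi_c(V_i\otimes\bar k,\mathbb Q_\ell)=\chi_c(V_i(\mathbb C))=\chi(V_i(\mathbb C))\quad\text{for all }i.$$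
The second equality is the comparison theorem, and the third holds for all complex varieties. Fix such a $\mathfrak p$ for which (1.2) also holds. By Grothendieck's trace formula, the count over $\mathbb F_{q_0^f}$ is the alternating sum of the traces of the $f$-th power of Frobenius on compactly supported cohomology. Let $\alpha_{ij}\in\mathbb C^\times$ be the distinct eigenvalues and $m_{ij}\in\mathbb Z$ their signed multiplicities. Then
$$\#\bar V_i(\mathbb F_{q_0^f})=\sum_jm_{ij}\alpha_{ij}^f\quad\text{for all }f\ge1,\qquad\sum_jm_{ij}=\chi(V_i(\mathbb C)).\tag{7.1}$$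
Let $K_f/k_{\mathfrak p}$ be unramified of degree $f$, so $q=q_0^f$, and write $\zeta_f(t)$ for the zeta function of $\mathcal A_{\mathfrak O}$ with $\mathfrak O=\mathfrak O_{K_f}$.

**Step 2: set up the ring in which the identity will live.** Let $\Gamma\le\mathbb C^\times$ be generated by $q_0$ and all $\alpha_{ij}$, and let $\mathbb C[\Gamma]$ be its group ring, with basis $[\gamma]$. For $f\ge1$ let $\mathrm{ev}_f:\mathbb C[\Gamma]\to\mathbb C$ be the ring homomorphism $[\gamma]\mapsto\gamma^f$. We have
$$\text{if }\mathrm{ev}_f(g)=0\text{ for all }f\ge1,\text{ then }g=0,\tag{7.2}$$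
because if finitely many distinct $\gamma\in\mathbb C^\times$ satisfy $\sum c_\gamma\gamma^f=0$ for all $f\ge1$, the Vandermonde determinant forces all $c_\gamma=0$. Put
$$X=[q_0],\qquad\mathbf v_i=\sum_jm_{ij}[\alpha_{ij}],\qquad\Phi(Y)=\sum_i\mathbf v_i\,P_i(X,Y)\in\mathbb C[\Gamma][Y].$$
In the example above with $x^2+1$, $\mathbf v=[1]+[-1]$. By (1.2) and (7.1), $D(q_0^f,t)\,\zeta_f(t)=(\mathrm{ev}_f\Phi)(t)$. Also $D(q_0^f,t)\ne0$, since no $(a_\rho,b_\rho)$ is $(0,0)$. So $\zeta_f$ is rational in $t$, with coefficients in $\mathbb Q$ because $P_i$, $D$ and the point counts are rational. The last part of Theorem B applies to it.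

**Step 3: isolate the factors of $D$ that vanish at $Y=1$.** Let $\mathcal R_0=\{\rho:a_\rho=0\}$, where $b_\rho\ge1$, let $\mathcal R_1=\mathcal R\setminus\mathcal R_0$ and $r=|\mathcal R_0|$. Multiplying all $P_i$ and $D$ by $1-Y$ if necessary, we may assume $r\ge1$. Then $D=(1-Y)^rE$ with
$$E=(1-X^{-1})^d\prod_{\rho\in\mathcal R_0}(1+Y+\dots+Y^{b_\rho-1})\prod_{\rho\in\mathcal R_1}(1-X^{a_\rho}Y^{b_\rho}),\tag{7.3}$$
and $E(q_0^f,1)\ne0$ for all $f\ge1$, because $a_\rho\ne0$ on $\mathcal R_1$. By Theorem B,
$$(1-t)\zeta_f(t)=\frac{(\mathrm{ev}_f\Phi)(t)}{(1-t)^{r-1}E(q_0^f,t)}\ \text{ is regular at }t=1\text{ with value }\prod_{i=1}^{d-1}(1-q_0^{fi})^{-1}.\tag{7.4}$$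

**Step 4: lift the information from all $f$ to the group ring.** The polynomial $(1-Y)^{r-1}$ has leading coefficient $\pm1$, so division with remainder is possible in $\mathbb C[\Gamma][Y]$: $\Phi=(1-Y)^{r-1}\Psi+\Theta$ with $\deg_Y\Theta<r-1$. Applying $\mathrm{ev}_f$ gives the division with remainder of $\mathrm{ev}_f\Phi$ in $\mathbb C[t]$. By (7.4), $(1-t)^{r-1}$ divides $\mathrm{ev}_f\Phi$, so $\mathrm{ev}_f\Theta=0$ for all $f\ge1$. By (7.2), applied to each coefficient, $\Theta=0$. Now the value in (7.4) says $\mathrm{ev}_f(\Psi(1))\prod_{i=1}^{d-1}(1-q_0^{fi})=E(q_0^f,1)$ for all $f\ge1$. By (7.2) again,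
$$\Phi=(1-Y)^{r-1}\Psi,\qquad\Psi(1)\prod_{i=1}^{d-1}(1-X^i)=E(X,1)\quad\text{in }\mathbb C[\Gamma].\tag{7.5}$$

## 8. The formal limit $X=e^\tau$, $Y=e^{-\mathsf s\tau}$

**Step 1: a homomorphism that plays the role of $q\to1$.** Since $q_0$ has infinite order and the group $(\mathbb C,+)$ is divisible, the map $q_0\mapsto1$ extends to a homomorphism $\lambda:\Gamma\to(\mathbb C,+)$. Let
$$\epsilon:\mathbb C[\Gamma][Y]\to\mathbb C[\mathsf s][[\tau]],\qquad[\gamma]\mapsto e^{\lambda(\gamma)\tau},\quad Y\mapsto e^{-\mathsf s\tau}.$$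
This is a ring homomorphism with $\epsilon(X)=e^\tau$. By (7.1), $\epsilon(\mathbf v_i)=\sum_jm_{ij}+O(\tau)=\chi(V_i(\mathbb C))+O(\tau)$. For $x^2+1$, where $2\lambda(-1)=\lambda(1)=0$, we get $\epsilon([1]+[-1])=2$.

**Step 2: recognize $\zeta_{\mathcal A,\mathrm{top}}$ as a leading coefficient.** Under $X=e^\tau$ the series $X^{-\mathsf s}=\sum_j\binom{-\mathsf s}j(X-1)^j$ becomes $e^{-\mathsf s\tau}$, and $X-1=\tau(1+O(\tau))$. By the definition of $c_{W_i}$, $W_i(e^\tau,e^{-\mathsf s\tau})=\tau^{-d}(c_{W_i}(\mathsf s)+O(\tau))$. Multiply by $\epsilon(\mathbf v_i)$, sum over $i$, and use $W_i=P_i/D$, $D=(1-Y)^rE$ and (7.5). In $\mathbb C(\mathsf s)((\tau))$,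
$$\tau^{-d}\big(\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)+O(\tau)\big)=\sum_i\epsilon(\mathbf v_i)W_i(e^\tau,e^{-\mathsf s\tau})=\frac{\epsilon(\Phi)}{\epsilon(D)}=\frac{\epsilon(\Psi)}{(1-e^{-\mathsf s\tau})\,E(e^\tau,e^{-\mathsf s\tau})}.\tag{8.1}$$

**Step 3: expand the denominator.** For $\kappa\in\mathbb C[\mathsf s]$ we have $1-e^{-\kappa\tau}\in\kappa\tau\,(1+\tau\mathbb C[\mathsf s][[\tau]])$; use this with $\kappa=\mathsf s$, $\kappa=1$ and $\kappa=b_\rho\mathsf s-a_\rho$. Also $1+Y+\dots+Y^{b-1}$ maps into $b\,(1+\tau\mathbb C[\mathsf s][[\tau]])$. By (7.3), with $M=d+|\mathcal R_1|$,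
$$(1-e^{-\mathsf s\tau})\,E(e^\tau,e^{-\mathsf s\tau})=\mathsf s\,L(\mathsf s)\,\tau^{M+1}U,\qquad L(\mathsf s)=\prod_{\rho\in\mathcal R_0}b_\rho\prod_{\rho\in\mathcal R_1}(b_\rho\mathsf s-a_\rho),\tag{8.2}$$
where $U\in1+\tau\mathbb C[\mathsf s][[\tau]]$ and $L(0)=\prod_{\mathcal R_0}b_\rho\prod_{\mathcal R_1}(-a_\rho)\ne0$. Write $\epsilon(\Psi)=\sum_{k\ge0}\psi_k(\mathsf s)\tau^k$ with $\psi_k\in\mathbb C[\mathsf s]$. Comparing leading terms in (8.1) gives $\psi_k=0$ for $k<M+1-d$ and
$$\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)=\frac{\psi_{M+1-d}(\mathsf s)}{\mathsf s\,L(\mathsf s)}.\tag{8.3}$$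
Since $\psi_{M+1-d}$ is a *polynomial* in $\mathsf s$ and $L(0)\ne0$, the pole at $0$ has order at most one. This is where the cancellation of $(1-Y)^{r-1}$ in Step 4 of Section 7 is used.

**Step 4: compute $\psi_{M+1-d}(0)$.** Setting $\mathsf s=0$ in $\epsilon$ means sending $Y$ to $1$, so $\epsilon(\Psi)|_{\mathsf s=0}=\epsilon(\Psi(1))$. Apply $\epsilon$ to (7.5):
$$\Big(\sum_k\psi_k(0)\tau^k\Big)\prod_{i=1}^{d-1}(1-e^{i\tau})=E(e^\tau,1)=L(0)\,\tau^M(1+O(\tau)),$$
the last equality because $1-e^{a\tau}=-a\tau(1+O(\tau))$. As $\prod_{i=1}^{d-1}(1-e^{i\tau})=(-1)^{d-1}(d-1)!\,\tau^{d-1}(1+O(\tau))$, comparing coefficients of $\tau^M$ gives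
$$\psi_{M+1-d}(0)=L(0)\,\frac{(-1)^{d-1}}{(d-1)!}.$$

**Step 5: conclude.** By (8.3),
$$\operatorname{Res}_{\mathsf s=0}\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)=\frac{\psi_{M+1-d}(0)}{L(0)}=\frac{(-1)^{d-1}}{(d-1)!}\ne0,$$
so the pole at $0$ is simple with the asserted residue. This proves Theorem A, and the conjecture is true. $\blacksquare$
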